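# Left IF rings that are not right coherent

## 1. Every algebra over a field is a retract of such a ring

Throughout, $k$ is a field, algebras are unital associative $k$-algebras, $\otimes$ without subscript means $\otimes_k$, and "f.g." and "f.p." stand for finitely generated and finitely presented. For a bimodule $N$ over a ring $A$, $T_A(N)=\bigoplus_{d\ge 0}N^{\otimes_A d}$ is the tensor ring.

A ring $A$ is *left IF* if every **i**njective left $A$-module is **f**lat. It is *right coherent* if every f.g. right ideal is f.p. Colby asked whether there is a left IF ring that is not right coherent; the question is recorded in Philipp Rothmaler, "High and Low Formulas in Modules", arXiv:2111.01986 (2021). The answer is yes, in the following strong form.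

For a $k$-algebra $A$, let $M(A)$ be the direct sum of the left modules $A^n/\sum_{i=1}^{l}Aa_i$ over all $n\ge 0$, all finite (possibly empty) sequences $a_1,\dots,a_l\in A^n$, and all indices in $\mathbb N$. So every finite presentation occurs in $M(A)$ countably often. Make $M(A)\otimes A$ a bimodule by $r(m\otimes r')r''=rm\otimes r'r''$. Given an algebra $R_0\neq 0$, put
$$R_{n+1}=T_{R_n}\big(M(R_n)\otimes R_n\big),\qquad R_\infty=\bigcup_{n}R_n. \tag{1}$$

**Theorem 1.** Let $R_0\ne 0$ be any algebra over a field $k$, and let $R_\infty$ be the ring in (1).

1. $R_0\subset R_\infty$ is a ring retract, and $R_\infty$ is a free right $R_0$-module.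
2. $R_\infty$ is left IF; in fact every f.p. left $R_\infty$-module is isomorphic to a left ideal of $R_\infty$.
3. $R_\infty$ is never right coherent.
4. $R_\infty$ is left coherent if and only if $R_0$ is left coherent.
5. $R_\infty$ is not FP-injective as a left module over itself.

In particular (take $R_0=k$) there is a left IF, left coherent ring that is not right coherent.

**Theorem 2.** There is a left IF ring that is not right coherent.

**Proposition 3.** If $A$ is left IF and ${}_AA$ is FP-injective, then $A$ is right coherent.

Theorem 2 answers the question. It follows from Theorem 1, but it also has a shorter proof of its own, given in Section 7. Proposition 3 locates the obstruction, and statement (5) follows from it together with (2) and (3).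

The theorem says that one may start from *any* nonzero algebra, however well behaved, and enlarge it to a ring that is left IF and fails right coherence. The enlargement is mild in one sense, since there is a ring homomorphism $R_\infty\to R_0$ that is the identity on $R_0$ (this is what *retract* means). On the left side coherence is neither gained nor lost.

## 2. Flatness, coherence and FP-injectivity

Elements of a free left module $A^n$ are written as rows, so a homomorphism $A^n\to A^m$ is $x\mapsto x\beta$ for an $n\times m$ matrix $\beta$. Elements of free right modules are columns.

**Flatness.** We use the Lazard–Govorov theorem: *a module $E$ is flat if and only if every homomorphism from a f.p. module to $E$ factors through a f.g. free module.* For example, $\mathbb Z/2\to\mathbb Q/\mathbb Z$, $\bar 1\mapsto \tfrac12$, does not factor through any $\mathbb Z^m$, because $\operatorname{Hom}(\mathbb Z/2,\mathbb Z^m)=0$. So $\mathbb Q/\mathbb Z$ is injective and not flat, and $\mathbb Z$ is not IF.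

**Finite presentation.** We use the following standard facts about an exact sequence $0\to A'\to A''\to A'''\to 0$ of modules.

* (F1) If $A''$ is f.g. and $A'''$ is f.p., then $A'$ is f.g.
* (F2) If $A'$ and $A'''$ are f.p., then so is $A''$.
* (F3) If $A''$ is f.p. and $A'$ is f.g., then $A'''$ is f.p. In particular direct summands of f.p. modules are f.p.

**Coherence.** The right ideal generated by the entries of a row $u\in A^n$ is $A^n/K$ with $K=\{v \text{ (column)}: uv=0\}$. By (F1), $A$ is right coherent if and only if $K$ is f.g. for every row $u$. Symmetrically, $A$ is left coherent if and only if for every column $u$ the left kernel $\{x\in A^p: xu=0\}$ is f.g. We also need: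

* (F4) *If $A$ is left coherent, every f.g. submodule $L$ of $A^m$ is f.p.* Use induction on $m$. The image of $L$ in the last coordinate is a f.g. left ideal, hence f.p. The kernel $L\cap A^{m-1}$ is f.g. by (F1), hence f.p. by induction. Now apply (F2).

One-sided noetherian rings are coherent on the same side. Here is a ring that is not coherent.

**Example.** Let $R_0=k[y,x_1,x_2,\dots]/(yx_i:i\ge1)$. It has as $k$-basis the monomials $y^j$ ($j\ge 0$) and the nontrivial monomials in the $x_i$. Multiplication by $y$ kills the latter and is injective on the span of the former, so the annihilator of $y$ is $(x_1,x_2,\dots)$. Any finite subset of it lies in some $(x_1,\dots,x_m)$. That ideal is spanned by the monomials divisible by one of $x_1,\dots,x_m$, so it does not contain $x_{m+1}$. Hence the annihilator is not f.g., and the principal ideal $yR_0$ is not f.p.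

**FP-injectivity.** A left module $E$ is *FP-injective* (or absolutely pure) if for every f.g. submodule $L$ of a f.g. free left module $F$, every homomorphism $L\to E$ extends to $F$. Equivalently, $\operatorname{Ext}^1(X,E)=0$ for all f.p. $X$. For instance ${}_{\mathbb Z}\mathbb Z$ is not FP-injective: $2\mathbb Z\to\mathbb Z$, $2\mapsto 1$, does not extend to $\mathbb Z$. It is known that every left IF ring is *right* absolutely pure, that is, $A_A$ is FP-injective. Note the change of side.

## 3. The IF property as an embedding property, and small rings

The definition of left IF speaks about all injective modules. The first thing to do is to replace it by a condition on finite data.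

**Lemma 4.** A ring $A$ is left IF if and only if every f.p. left $A$-module embeds in a f.g. free left $A$-module.

*Proof.* Suppose $A$ is left IF and $X$ is f.p. The injective hull $E$ of $X$ is flat, so by Lazard–Govorov the inclusion $X\hookrightarrow E$ factors as $X\to A^m\to E$. The first map must be injective.

Conversely, suppose f.p. modules embed in f.g. free modules. Let $E$ be injective and $f:X\to E$ a homomorphism with $X$ f.p. Choose $X\hookrightarrow A^m$. By injectivity $f$ extends to $A^m\to E$, so $f$ factors through $A^m$. By Lazard–Govorov, $E$ is flat. $\square$

With this in hand we can test rings.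

* Fields and semisimple rings are IF, because all modules are projective. They are noetherian, hence coherent.
* $k[x]$ is not IF, because $k[x]/(x)$ is a torsion module and does not embed in a free module.
* $\Lambda=k[\epsilon]/(\epsilon^2)$ is IF. Let $E$ be an injective module and $e\in E$ with $\epsilon e=0$. The map $\epsilon\Lambda\to E$, $\epsilon\mapsto e$, extends to $\Lambda$, which gives $e'$ with $\epsilon e'=e$. So the kernel and the image of $\epsilon$ on $E$ coincide. If $(\epsilon e_i')_i$ is a $k$-basis of $\epsilon E$, then the $e'_i$ and $\epsilon e'_i$ together form a $k$-basis of $E$. Hence $E$ is free on the $e'_i$. Again $\Lambda$ is noetherian, hence coherent.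

So a left IF ring that is not right coherent cannot be right noetherian. The next section shows that it cannot be commutative either.

## 4. The duality argument for right coherence, and the extension it needs

A sensible person first tries to *prove* that left IF implies right coherent. Let $u\in A^n$ be a row. We want the right module $K=\{v:uv=0\}$ to be f.g., so we look for finitely many columns that generate it.

Lemma 4 offers some. The left module $X=A^n/Au$ is f.p., so it embeds in some $A^m$. The composite $A^n\to X\hookrightarrow A^m$ is $x\mapsto x\beta$ for an $n\times m$ matrix $\beta$ with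
$$Au=\{x\in A^n: x\beta=0\}. \tag{2}$$
In particular $u\beta=0$, so the $m$ columns of $\beta$ lie in $K$, and $\beta A^m\subset K$. Do they generate $K$? Let $v\in K$. If $x\beta=0$, then $x\in Au$ by (2), so $xv=0$. Hence
$$A^n\beta\to A,\qquad x\beta\mapsto xv, \tag{3}$$
is a well-defined left linear map on a f.g. submodule of $A^m$. If it extends to $A^m$, we are done. But extending it is a property of ${}_AA$, and a left IF ring is only known to be FP-injective on the *right*. This is where the argument stops. If we grant the missing hypothesis, we get Proposition 3.

*Proof of Proposition 3.* Keep the notation above. The submodule $A^n\beta\subset A^m$ is f.g., generated by the rows of $\beta$. Since ${}_AA$ is FP-injective, (3) extends to a map $A^m\to A$, which has the form $z\mapsto zw$ for a column $w$. So $xv=x\beta w$ for all $x\in A^n$, that is, $v=\beta w$. Thus $K=\beta A^m$ is f.g., and $\sum u_iA\cong A^n/K$ is f.p. $\square$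

For a commutative ring there is only one side. A commutative IF ring is absolutely pure by the known fact recalled in Section 2, so it is coherent by Proposition 3. Any ring answering Colby's question must therefore be noncommutative, and on the left it must fail to be FP-injective over itself. We need a ring into which the f.p. left modules embed, with as few left linear extensions as possible. This suggests adjoining the embeddings *freely*.

## 5. The tensor ring $T_R(M\otimes R)$

Let $R\ne0$ be an algebra and $M$ a left $R$-module. We want a ring $S\supset R$ in which the *induced* module $S\otimes_RM$ embeds. It is not enough that $M$ embeds in $S$ as an $R$-module, as the following attempt shows.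

**A quotient that is too small.** Let $R=k[y]$ and $M=R/Ry$, and let $S=k[x,y]/(yx,x^2)$. The element $x$ spans a copy of $M$ inside $S$. The induced module is $S\otimes_RM=S/Sy$. An embedding of $S/Sy$ in $S^m$ would give a vector with annihilator exactly $Sy$. Its entries are killed by $y$, so they lie in $kx$, since $S$ has basis $x,1,y,y^2,\dots$. Then $x$ kills the vector too, and $x\notin Sy$. So $S/Sy$ embeds in no free module: the relation $x\cdot x=0$ is one relation too many.

**The free version.** Let $N=M\otimes R$ with $r(m\otimes r')r''=rm\otimes r'r''$ and put $S=T_R(N)$. Since $(M\otimes R)\otimes_R(M\otimes R)=M\otimes M\otimes R$, and so on,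
$$S=\bigoplus_{d\ge0}M^{\otimes d}\otimes R. \tag{4}$$
Write $[m]=m\otimes1\in N\subset S$, so that $r[m]=[rm]$. Under (4), $m_1\otimes\dots\otimes m_d\otimes r$ is the product $[m_1]\cdots[m_d]\,r$. We view $t\in M^{\otimes d}$ as the element $t\otimes 1$ of $S$.

**Example.** For $R=k$ and $M=k$ we get $S=k[x]$ with $x=[1]$. For $R=k[y]$, $M=R/Ry$ and $x=[\bar1]$, formula (4) gives the basis $x^dy^j$, and $yx=[y\bar1]=0$. So $S=k\langle x,y\rangle/(yx)$. If $s=\sum c_{dj}x^dy^j$, then $sx=\sum_d c_{d0}x^{d+1}$, which vanishes exactly when $s\in Sy$. Hence $Sx\cong S/Sy$, and the induced module is now a left ideal. On the other side, $y$ kills $x^dy^j$ for $d\ge1$ on the left and is injective on the span of the $y^j$, so $r_S(y)=xS$. With infinitely many copies of $R/Ry$ there would be infinitely many independent generators $x_i$ with $yx_i=0$. This is the mechanism that will destroy right coherence.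

Here $r_P(c)=\{p\in P: cp=0\}$ for a left module $P$ over a ring containing $c$.

**Lemma 5.** Let $S=T_R(M\otimes R)$.

1. $S$ is a free right $R$-module, and $R\subset S$ is a right direct summand with free complement.
2. The map $S\to R$ killing all positive degrees is a ring homomorphism that is the identity on $R$.
3. The left $S$-linear map $\varphi:S\otimes_RM\to S$, $s\otimes m\mapsto s[m]$, is injective.

*Proof.* (1) Each $M^{\otimes d}\otimes R$ is a free right $R$-module, because $M^{\otimes d}$ has a $k$-basis. The degree-$0$ part is $R$. (2) The positive degrees form a two-sided ideal with quotient $R$.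

(3) The map is well defined because $sr[m]=s[rm]$. By (4), $S\otimes_RM=\bigoplus_dM^{\otimes d}\otimes M$. For $t\in M^{\otimes d}$, $\varphi$ sends $t\otimes m$ to $t[m]=t\otimes m\otimes 1\in M^{\otimes(d+1)}\otimes R$. So $\varphi$ is the direct sum of the maps $M^{\otimes(d+1)}\to M^{\otimes(d+1)}\otimes R$, $u\mapsto u\otimes1$. These are injective, since $k\to R$ is injective and tensoring over a field is exact. $\square$

## 6. Iterating the construction: $R_\infty$ is left IF

One application of $T_R$ with $M=M(R)$ embeds all f.p. modules induced from $R$, but $S$ has new f.p. modules of its own. For example, $R=k$ and $M=k$ give $k[x]$, which is not IF. This is why (1) iterates. A matrix over $R_\infty$ has finitely many entries, so it lives on some level, and the next level takes care of it.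

**Step 1: the shape of $R_\infty$ over $R_n$.** This step proves Theorem 1(1) and gives the flatness needed later. By Lemma 5(1), $R_{m+1}=R_m\oplus F_m$ with $F_m$ a free right $R_m$-module. By induction, $R_m$ is free as a right $R_n$-module for $m\ge n$, hence so is $F_m$. So
$$R_\infty=R_n\oplus\bigoplus_{m\ge n}F_m$$
is a free right $R_n$-module with $R_n$ as a direct summand. For $m\ge n$, compose the retractions of Lemma 5(2) to get $R_m\to R_{m-1}\to\dots\to R_n$. These are compatible, since $R_{m+1}\to R_m$ is the identity on $R_m$. Together they give a ring homomorphism
$$\pi_n:R_\infty\to R_n,\qquad \pi_n|_{R_n}=\mathrm{id}. \tag{5}$$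
For $n=0$ this is Theorem 1(1).

**Step 2: f.p. modules become left ideals.** This step verifies the embedding criterion of Lemma 4.

**Lemma 6.** Every f.p. left $R_\infty$-module $X$ is isomorphic to a left ideal of $R_\infty$.

*Proof.* $X$ is presented by a finite matrix with entries in some $R_n$. So $X\cong R_\infty\otimes_{R_n}X_n$, where $X_n$ is the f.p. left $R_n$-module presented by the same matrix. By the definition of $M(R_n)$, $X_n$ is isomorphic to a direct summand of it. With Lemma 5(3) we get left $R_{n+1}$-linear injections
$$R_{n+1}\otimes_{R_n}X_n\hookrightarrow R_{n+1}\otimes_{R_n}M(R_n)\hookrightarrow R_{n+1}.$$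
By Step 1, $R_\infty$ is free, hence flat, as a right $R_{n+1}$-module. Applying $R_\infty\otimes_{R_{n+1}}-$ gives $X\hookrightarrow R_\infty$. $\square$

Lemmas 4 and 6 prove Theorem 1(2).

## 7. Infinitely generated annihilators survive under retractions

We now need a f.g. right ideal of $R_\infty$ that is not f.p. The retractions let us look for it on a finite level.

**Lemma 7.** Let $c\in R_n$. If $r_{R_n}(c)$ is not a f.g. right ideal of $R_n$, then $r_{R_\infty}(c)$ is not a f.g. right ideal of $R_\infty$, and $cR_\infty$ is a principal right ideal that is not f.p.

*Proof.* Since $\pi_n(c)=c$, $\pi_n$ maps $r_{R_\infty}(c)$ into $r_{R_n}(c)$. It maps onto, because $r_{R_n}(c)\subset r_{R_\infty}(c)$ is fixed by $\pi_n$. If $r_{R_\infty}(c)=\sum_{i=1}^pg_iR_\infty$, then applying $\pi_n$ gives $r_{R_n}(c)=\sum_i\pi_n(g_i)R_n$, which is f.g., a contradiction. Finally $cR_\infty\cong R_\infty/r_{R_\infty}(c)$, so if it were f.p., then $r_{R_\infty}(c)$ would be f.g. by (F1). $\square$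

*Proof of Theorem 2.* Take $R_0=k[y,x_1,x_2,\dots]/(yx_i:i\ge 1)$. By the example in Section 2, $r_{R_0}(y)=(x_1,x_2,\dots)$ is not f.g. By Theorem 1(2), $R_\infty$ is left IF. By Lemma 7 with $n=0$ and $c=y$, it is not right coherent. $\square$

## 8. The construction always destroys right coherence

Suppose now that $R_0$ is arbitrary, for instance $R_0=k$. There need be no bad annihilator in $R_0$, but the construction itself produces one at level $2$.

**Step 1: annihilators in a tensor ring.** This step computes $r_S(c)$ for $c\in R$ and $S=T_R(M\otimes R)$. The positive-degree part of $S$ is $N\otimes_RS=M\otimes S$, with $[m]s\leftrightarrow m\otimes s$. This identification is one of right $S$-modules, and left multiplication by $R$ acts through $M$. So left multiplication by $c$ preserves the decomposition $S=R\oplus(M\otimes S)$ and acts as $c\otimes\mathrm{id}$ on the second part. Since $k$ is a field, the kernel of $c\otimes\mathrm{id}$ is $r_M(c)\otimes S$, and hence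
$$r_S(c)=r_R(c)\oplus\big(r_M(c)\otimes S\big). \tag{6}$$

**Step 2: an element with no right annihilator and no left inverse.** We look for $b$ such that $r(b)=0$ on its own level, while $b$ kills something in infinitely many f.p. modules. Let $e\in M(R_0)$ be the generator $1$ of a summand $R_0$ (the case $n=1$ with no relations), and let $b=[e]\in R_1$.

For $0\ne s\in R_1$ we have $bs=e\otimes s\ne0$ in $M(R_0)\otimes R_1$, because $e\ne 0$. So $r_{R_1}(b)=0$. Moreover $b$ is not left invertible in $R_1$: the retraction $R_1\to R_0\neq0$ sends $b$ to $0$, so $ab=1$ would give $0=1$ in $R_0$. Hence in the f.p. module $R_1/R_1b$ we have $\bar1\ne0$ and $b\bar1=0$.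

**Step 3: the annihilator on level 2.** This step proves Theorem 1(3). The module $M(R_1)$ contains infinitely many copies of $R_1/R_1b$ as summands, so $\dim_kr_{M(R_1)}(b)=\infty$. By (6) with $R=R_1$ and $S=R_2$,
$$r_{R_2}(b)=r_{R_1}(b)\oplus\big(r_{M(R_1)}(b)\otimes R_2\big)=r_{M(R_1)}(b)\otimes R_2 .$$
This is a free right $R_2$-module of infinite rank. It is not f.g., since finitely many elements involve only finitely many basis elements. By Lemma 7 with $n=2$, $bR_\infty$ is not f.p., so $R_\infty$ is not right coherent.

**Step 4: the failure of left FP-injectivity.** Theorem 1(5) follows from (2), (3) and Proposition 3: if ${}_{R_\infty}R_\infty$ were FP-injective, $R_\infty$ would be right coherent.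

One can also exhibit a map that does not extend. Let $m_1,m_2\in M(R_1)$ be the classes $\bar1$ in two different copies of $R_1/R_1b$, and $z_i=[m_i]\in R_2$. As in Lemma 6, the map $R_\infty\otimes_{R_1}(R_1/R_1b)\to R_\infty$, $s\otimes\bar1\mapsto sz_i$, is injective. So the left annihilator of $z_i$ in $R_\infty$ is $R_\infty b$ for both $i$, and $sz_1\mapsto sz_2$ is a well-defined left linear map $R_\infty z_1\to R_\infty$. If it extended to $R_\infty$, we would have $z_2=z_1w$ for some $w\in R_\infty$. Applying $\pi_2$ we may take $w\in R_2$. Then $m_2\otimes1=m_1\otimes w$ in $M(R_1)\otimes R_2$, which is impossible since $m_1$ and $m_2$ are linearly independent over $k$. For the row $u=(b)$ and $\beta=z_1$, this is exactly the extension (3) that the duality argument wanted, with $v=z_2$.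

## 9. Left coherence is inherited from $R_0$

It remains to prove Theorem 1(4).

### From $R_\infty$ down to $R_0$

Suppose $R_\infty$ is left coherent, and let $u$ be a column of length $p$ over $R_0$. The left kernel $\{x\in R_\infty^p:xu=0\}$ is f.g. over $R_\infty$. Since $\pi_0$ fixes $u$, it maps this kernel into $\{x\in R_0^p:xu=0\}$, and onto it because it fixes the latter. The images of finitely many generators generate. So the left kernel over $R_0$ is f.g., and $R_0$ is left coherent.

### Degree-one presentations over $T_R(M\otimes R)$

For the converse, the heart is a single tensor ring with $M$ f.p.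

**Lemma 8.** If $R$ is left coherent and $M$ is a f.p. left $R$-module, then $S=T_R(M\otimes R)$ is left coherent.

A direct attack would take the relations of a f.p. $S$-module and study their syzygies by degree. But the top-degree parts of arbitrary relations can cancel, and then degrees tell us nothing. The remedy is to rewrite each f.p. module with relations of degree at most one whose top-degree part is injective.

**Definition.** A *datum* consists of a finite-dimensional $k$-space $V$, a f.p. left $R$-module $Y$, a $k$-linear map $\iota:V\to Y$ and a left $R$-linear map $\mu:M\otimes V\to Y$. It defines a left $S$-linear map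
$$\delta:S\otimes_R(M\otimes V)\to S\otimes_RY,\qquad \delta(s\otimes m\otimes v)=s[m]\otimes\iota(v)-s\otimes\mu(m\otimes v). \tag{7}$$
It is well defined, because $sr[m]=s[rm]$ and $\mu$ is $R$-linear.

**Example.** Let $R=k$, $M=k$, $S=k[x]$. A datum is a pair of linear maps $\iota,\mu:V\to Y$, and $\delta=x\iota-\mu$ is a matrix of polynomials of degree at most one. Consider $k[x]/(x^2-a)$ with $a\in k$. Let $V$ have basis $1,x$, let $Y$ be the span of $1,x,x^2$ modulo $x^2-a$, let $\iota$ be induced by the inclusion, and let $\mu$ be "multiply by $x$", so $\mu(1)=x$ and $\mu(x)=a$. In $\operatorname{coker}\delta$, multiplication by $x$ acts on the classes of $Y$ as it should, and the cokernel is $k[x]/(x^2-a)$. The quadratic relation has been traded for more generators and relations of degree one. Step 1 of the proof does this in general.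

*Proof of Lemma 8.*

**Step 1: every f.p. left $S$-module $X$ is isomorphic to $\operatorname{coker}\delta$ for some datum.** The purpose is to lower the degree of the relations to one. Write $X=F/\sum_hS\rho_h$ with finitely many $\rho_h\in F=S^q=S\otimes_RR^q$. Then $F=\bigoplus_eF_e$, with $F_0=R^q$ and $F_e=N\otimes_RF_{e-1}=M\otimes F_{e-1}$ for $e\ge1$, where $m\otimes f\leftrightarrow[m]f$. Choose $d\ge1$ with all $\rho_h\in\bigoplus_{e\le d}F_e$.

Any finite-dimensional subspace of $M\otimes F_{e-1}$ lies in $M\otimes W$ for some finite-dimensional $W\subset F_{e-1}$. So, choosing $W_{d-1},W_{d-2},\dots,W_0$ in this order, we find finite-dimensional subspaces $W_e\subset F_e$ ($0\le e\le d-1$) such that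

* the degree-$e$ component of every $\rho_h$ lies in $M\otimes W_{e-1}$, for $1\le e\le d$;
* $W_e\subset M\otimes W_{e-1}$, for $1\le e\le d-1$.

Put
$$V=\bigoplus_{e=0}^{d-1}W_e,\qquad Y_0=R^q\oplus\bigoplus_{e=1}^{d}M\otimes W_{e-1}\subset F.$$
Each $M\otimes W_{e-1}$ is a finite direct sum of copies of $M$, so $Y_0$ is a f.p. left $R$-module. By the choices, $V\subset Y_0$ and all $\rho_h\in Y_0$. Let $\iota_0:V\to Y_0$ be the inclusion and $\mu_0(m\otimes v)=[m]v$. For $v\in W_e$ with $e\le d-1$ this lies in $M\otimes W_e\subset Y_0$. Let $\delta_0$ be the map (7) for the datum $(V,Y_0,\iota_0,\mu_0)$.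

We claim that $\operatorname{coker}\delta_0\cong F$. The map $S\otimes_RY_0\to F$, $s\otimes y\mapsto sy$, kills $s[m]\otimes v-s\otimes[m]v$, so it induces $\alpha:\operatorname{coker}\delta_0\to F$. The inclusion $R^q\subset Y_0$ induces $\beta:F=S\otimes_RR^q\to\operatorname{coker}\delta_0$, and $\alpha\beta=1$. It remains to see that $\beta$ is surjective. The $S$-module $\operatorname{coker}\delta_0$ is generated by the classes of $1\otimes y$ with $y\in R^q$ or $y=[m]w$, $w\in W_{e-1}$, $1\le e\le d$. The first kind lies in $\operatorname{im}\beta$. For the second kind,
$$1\otimes[m]w\equiv[m]\otimes w=[m]\cdot(1\otimes w)\pmod{\operatorname{im}\delta_0},$$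
so it is enough that the class of $1\otimes w$ lies in $\operatorname{im}\beta$. If $e=1$, this holds because $w\in W_0\subset R^q$. If $e\ge2$, then $w\in W_{e-1}\subset M\otimes W_{e-2}$ is a sum of elements $[m']w'$ with $w'\in W_{e-2}$, and we use induction on $e$. So $\beta$ is surjective, and $\alpha$ is an isomorphism with $\alpha(\overline{1\otimes y})=y$.

Now impose the relations: let $Y=Y_0/\sum_hR\rho_h$, which is f.p. by (F3), and let $\iota,\mu$ be $\iota_0,\mu_0$ followed by $Y_0\to Y$. Since $S\otimes_RY=(S\otimes_RY_0)/\sum_hS(1\otimes\rho_h)$, the cokernel of the new $\delta$ is $F/\sum_hS\rho_h=X$.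

**Step 2: one may take $\iota$ injective.** The purpose is to make the degree-one part of the relations injective. Suppose $K=\ker\iota\ne0$. For $v\in K$, (7) reads $\delta(s\otimes m\otimes v)=-s\otimes\mu(m\otimes v)$. So $\operatorname{im}\delta$ contains the image of $S\otimes_R\mu(M\otimes K)$ in $S\otimes_RY$. Replace $V$ by $V/K$ and $Y$ by $Y/\mu(M\otimes K)$, with the induced maps; these are well defined, since $\iota$ kills $K$ and $\mu(M\otimes K)$ has become zero. The new $Y$ is f.p. by (F3), because $M\otimes K$ is f.g. We have divided $S\otimes_RY$ by a part of $\operatorname{im}\delta$, and the new image is the image of the old one. So the cokernel is unchanged. The new $\iota$ may again fail to be injective, because $Y$ has shrunk, but $\dim V$ has dropped. So the process terminates.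

**Step 3: if $\iota$ is injective, so is $\delta$.** The purpose is to know the relation module exactly. By (4), the source of $\delta$ is $\bigoplus_dM^{\otimes d}\otimes M\otimes V$ and the target is $\bigoplus_dM^{\otimes d}\otimes Y$. For $t\in M^{\otimes d}$,
$$\delta(t\otimes m\otimes v)=t\otimes m\otimes\iota(v)-t\otimes\mu(m\otimes v),$$
with the two terms in degrees $d+1$ and $d$. If $z\ne0$ has top component $z_D$, then the component of $\delta(z)$ in degree $D+1$ is $(\mathrm{id}\otimes\iota)(z_D)$. This is nonzero, since $\mathrm{id}\otimes\iota$ is injective over a field.

**Step 4: f.g. left ideals of $S$ are f.p.** This step draws the conclusion. Let $I$ be a f.g. left ideal of $S$. Then $X=S/I$ is f.p., and Steps 1–3 give an exact sequence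
$$0\to A\xrightarrow{\ \delta\ }B\to X\to0,\qquad A=S\otimes_R(M\otimes V),\quad B=S\otimes_RY. \tag{8}$$
Here $A$ is f.p. over $S$, because $M\otimes V\cong M^{\dim V}$ is f.p. over $R$.

Choose a surjection $R^m\to Y$ with kernel $Y_1$. By (F1), $Y_1$ is f.g., and by (F4) it is f.p.; this is where the left coherence of $R$ enters. As $S_R$ is free, hence flat, the sequence $0\to S\otimes_RY_1\to S^m\to B\to0$ is exact. Let $L$ be the kernel of the composite surjection $S^m\to B\to X$. Then $L$ maps onto $\ker(B\to X)\cong A$ with kernel $S\otimes_RY_1$:
$$0\to S\otimes_RY_1\to L\to A\to0 .$$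
Both ends are f.p., so $L$ is f.p. by (F2). Now compare $0\to L\to S^m\to X\to0$ with $0\to I\to S\to X\to0$. Schanuel's lemma gives $L\oplus S\cong I\oplus S^m$. So $I$ is a direct summand of a f.p. module, and it is f.p. by (F3). $\square$

### From f.p. modules to arbitrary direct sums of them

The module $M(R_n)$ is not f.p., but it is a direct sum of f.p. modules. We pass to the limit over finite subsums.

**Lemma 9.** Let a ring $S$ be a directed union of left coherent subrings $S_J$ such that $S$ is flat as a right $S_J$-module for each $J$. Then $S$ is left coherent.

*Proof.* A column $u\in S^p$ has its entries in some $S_J$. Let $K_J$ be the kernel of $S_J^p\to S_J$, $x\mapsto xu$; it is f.g. over $S_J$. By flatness the kernel of $S^p\to S$, $x\mapsto xu$, is $S\otimes_{S_J}K_J$, which is f.g. over $S$. $\square$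

**Lemma 10.** Let $R$ be left coherent and $M=\bigoplus_{i\in I}M_i$ with all $M_i$ f.p. left $R$-modules. Then $S=T_R(M\otimes R)$ is left coherent.

*Proof.* For finite $J\subset I$ let $M_J=\bigoplus_{i\in J}M_i$, $M'=\bigoplus_{i\notin J}M_i$ and $S_J=T_R(M_J\otimes R)$. By (4), $S_J=\bigoplus_dM_J^{\otimes d}\otimes R$ is a subring of $S$, and $S$ is the directed union of the $S_J$. Each $S_J$ is left coherent by Lemma 8. To apply Lemma 9, we need $S$ to be flat as a right $S_J$-module. We show that it is free.

Expand $M^{\otimes d}=(M_J\oplus M')^{\otimes d}$ according to the position of the last factor taken from $M'$: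
$$M^{\otimes d}=M_J^{\otimes d}\oplus\bigoplus_{j=0}^{d-1}M^{\otimes(d-1-j)}\otimes M'\otimes M_J^{\otimes j}.$$
Tensor with $R$, sum over $d$, and collect the terms with the same initial part. With
$$Q=k\oplus\bigoplus_{l\ge1}M^{\otimes(l-1)}\otimes M'$$
this gives $S=Q\otimes S_J$, where $t\otimes s$ corresponds to the product $ts$ in $S$. Since $(ts)s'=t(ss')$, this is an identification of right $S_J$-modules. A $k$-basis of $Q$ is therefore a basis of $S$ as a right $S_J$-module. $\square$

### From $R_0$ up to $R_\infty$

Suppose $R_0$ is left coherent. Each $M(R_n)$ is a direct sum of f.p. left $R_n$-modules, so Lemma 10 shows by induction on $n$ that every $R_n$ is left coherent. By Step 1 of Section 6, $R_\infty=\bigcup_nR_n$ is a free right $R_n$-module for every $n$. By Lemma 9, $R_\infty$ is left coherent. This proves Theorem 1(4).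

For $R_0=k$, which is left coherent, $R_\infty$ is left IF by (2), left coherent by (4), and not right coherent by (3). This is the last statement of Theorem 1, and the proof is complete. $\blacksquare$
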